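\title{A one-relation special monoid with undecidable Diophantine problem}

\begin{abstract}
We show that the monoid $\mathrm{Mon}\langle a,b\mid aabb=1\rangle$ has trivial group of units, has context-free word problem, is word-hyperbolic, and has undecidable Diophantine problem. The first three properties hold for $\mathrm{Mon}\langle A\mid w=1\rangle$ exactly when the word $w$ is unbordered. For the fourth we define multiplication of natural numbers by equations: commutation equations among right-invertible elements produce powers, and a telescoping identity allows a bounded system of equations to detect conjugacy in a group image of the monoid. A general criterion gives the same conclusions for $\mathrm{Mon}\langle A\mid a^mb^n=1\rangle$ for all $m,n\ge 2$; in these monoids the Diophantine sets of tuples of powers of $a$ are exactly the computably enumerable ones.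
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $A$ be a finite alphabet, $A^*$ the free monoid of words over $A$, $\varepsilon$ the empty word, $A^+=A^*\setminus\{\varepsilon\}$ and $\mathbb N=\{0,1,2,\dots\}$. A monoid is \emph{special} if it has a presentation in which every defining relation has the form $w=1$. For words $u,v\in A^*$ and a monoid $M$ generated by $A$, we write $u=v$ if $u$ and $v$ are the same word and $u=_Mv$ if they represent the same element of $M$.

An \emph{equation} over $M$ is a pair of words in variables and constants from $M$, the constants being written as words over $A$; a \emph{solution} of a system of equations is an assignment of elements of $M$ to the variables that makes the two sides of each equation equal in $M$. The \emph{Diophantine problem} for $M$ asks, given a finite system of equations over $M$, whether it has a solution. A subset of $M^r$ is \emph{Diophantine} if it is a projection of the solution set of a finite system. Thus a relation built from equations by conjunction and existential quantification is Diophantine.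

Let $U(M)$ be the group of units of $M$, let $v^{\mathrm{rev}}$ be the reversal of a word $v$, and let $\#$ be a symbol not in $A$. We consider four properties of $M$; the second and third are meant in the sense of Duncan and Gilman.
\begin{itemize}
\item[(P1)] The group $U(M)$ is trivial.
\item[(P2)] $M$ has \emph{context-free word problem}: the language $\{u\#v^{\mathrm{rev}} : u,v\in A^*,\ u=_Mv\}$ is context-free.
\item[(P3)] $M$ is \emph{word-hyperbolic}: there is a regular language $K\subseteq A^*$ that maps onto $M$ such that $\{u\#v\#t^{\mathrm{rev}} : u,v,t\in K,\ uv=_Mt\}$ is context-free.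
\item[(P4)] The Diophantine problem for $M$ is undecidable.
\end{itemize}
Properties (P2) and (P3) say that equality and multiplication in $M$ can be checked by a pushdown automaton. Property (P1) removes one evident source of undecidability: adding the equations $vv'=v'v=1$ for each variable $v$ turns a system over $U(M)$ into an equivalent system over $M$, so an undecidable Diophantine problem of $U(M)$ passes to $M$. A monoid with (P1)--(P4) therefore has a very tame multiplication, has no units to hide undecidability in, and still has unsolvable equations.

It is known that there is a finitely presented special monoid, in fact one with $71$ defining relations, that has (P1)--(P4). We answer the following question from Nyberg-Brodda's paper \cite{NB}.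

\medskip
\noindent\textbf{Problem.} \emph{Is there a monoid $\mathrm{Mon}\langle A\mid w=1\rangle$, with $A$ finite and $w$ a single nonempty word over $A$, that has all of the properties \emph{(P1)--(P4)}?}
\medskip

For one relation the first three properties collapse to a condition on $w$. A \emph{border} of $w$ is a nonempty proper prefix of $w$ that is also a suffix of $w$, and $w$ is \emph{unbordered} if it has no border.

\begin{proposition}\label{prop:unbordered}
Let $M=\mathrm{Mon}\langle A\mid w=1\rangle$ with $A$ finite and $w\in A^+$. Then $U(M)$ is trivial if and only if $w$ is unbordered, and in that case $M$ has \emph{(P2)} and \emph{(P3)}.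
\end{proposition}

So the problem asks for an unbordered $w$ with (P4). The first candidate fails.

\begin{example}\label{ex:bicyclic}
The bicyclic monoid $\mathrm{Mon}\langle a,b\mid ab=1\rangle$ has decidable Diophantine problem. By Lemma~\ref{lem:nf} below, each element is represented by a unique word without factor $ab$, that is, by a unique word $b^ia^j$. Since $a^jb^k$ equals $b^{k-j}$ if $j\le k$ and $a^{j-k}$ if $k\le j$, we have $(b^ia^j)(b^ka^l)=b^{i'}a^{j'}$ with
\[
(i',j')=\bigl(i+k-\min(j,k),\ j+l-\min(j,k)\bigr).
\]
This condition is expressed by addition and order alone: either $j\le k$, $i'+j=i+k$ and $j'=l$, or $k\le j$, $i'=i$ and $j'+k=j+l$. After introducing a new variable for each partial product, solvability of a system becomes a sentence of Presburger arithmetic, the first-order theory of $(\mathbb N,+)$, which is decidable.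
\end{example}

For every unbordered $w$ the monoid looks much like this one: normal forms are found by deleting occurrences of $w$, and the words equal to $1$ are nested copies of $w$, like balanced brackets. One might guess that equations over such a monoid never express more than addition. They do, already with two generators and $|w|=4$.

\begin{theorem}\label{thm:A}
The monoid $\mathrm{Mon}\langle a,b\mid aabb=1\rangle$ has the properties \emph{(P1)--(P4)}.
\end{theorem}

The method applies more widely. For $m,n\ge1$ let $\Gamma_{m,n}$ be the group $\mathrm{Gp}\langle X,Z\mid X^m=Z^n\rangle$. For $x\in M$ and $S\subseteq\mathbb N^r$ put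
\[
x^S=\{(x^{k_1},\dots,x^{k_r}) : (k_1,\dots,k_r)\in S\}\subseteq M^r .
\]
Recall that $S$ is \emph{computably enumerable} (c.e.) if some algorithm halts exactly on the members of $S$.

\begin{theorem}\label{thm:B}
Let $w\in A^+$ be unbordered and $M=\mathrm{Mon}\langle A\mid w=1\rangle$. Suppose that there are integers $m,n\ge2$, elements $x,z,y_0\in M$ with $x^my_0=z^ny_0=1$, and a homomorphism $\varphi\colon M\to\Gamma_{m,n}$ with $\varphi(x)=X$ and $\varphi(z)=Z$. Then $M$ has \emph{(P1)--(P4)}. Moreover, for $S\subseteq\mathbb N^r$, the set $x^S$ is Diophantine in $M$ if and only if $S$ is c.e. In particular there is one fixed finite system $\Sigma(v)$ with parameter $v$ such that it is undecidable, given $k$, whether $\Sigma(x^k)$ has a solution in $M$.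
\end{theorem}

\begin{corollary}\label{cor:family}
Let $m,n\ge2$.
\begin{itemize}
\item[(i)] For every finite $A\supseteq\{a,b\}$, the monoid $\mathrm{Mon}\langle A\mid a^mb^n=1\rangle$ has \emph{(P1)--(P4)}, and $a^S$ is Diophantine in it if and only if $S\subseteq\mathbb N^r$ is c.e.
\item[(ii)] More generally, $\mathrm{Mon}\langle A\mid u^mv^n=1\rangle$ has \emph{(P1)--(P4)} whenever $u^mv^n$ is unbordered, some letter $e$ occurs exactly once in $u$ and not in $v$, and some letter $f$ occurs exactly once in $v$ and not in $u$.
\end{itemize}
\end{corollary}

We do not settle the cases $a^mb^n$ in which exactly one of $m,n$ equals $1$, and we do not claim that $4$ is the least possible length of $w$.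

Section~\ref{sec:unbordered} proves Proposition~\ref{prop:unbordered}. Section~\ref{sec:aabb} develops the idea by hand for $w=aabb$. Section~\ref{sec:mult} turns it into a criterion for (P4), from which Theorem~\ref{thm:A} follows at once, and Section~\ref{sec:gamma} verifies the criterion under the hypotheses of Theorem~\ref{thm:B}.

\section{Unbordered relators}\label{sec:unbordered}

Let $M=\mathrm{Mon}\langle A\mid w=1\rangle$ with $w\in A^+$ of length $N$. For $0<i<N$ write $w=p_is_i$ with $|p_i|=i$; the $p_i$ and $s_i$ are the nonempty proper prefixes and suffixes of $w$, and $p_is_i=_M1$. A word is \emph{irreducible} if it has no factor $w$.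

\begin{lemma}\label{lem:nf}
Let $w$ be unbordered. Each element of $M$ is represented by exactly one irreducible word, and this word is obtained from any representative by deleting occurrences of $w$ until none is left. In particular $M$ has decidable word problem.
\end{lemma}

\begin{proof}
Write $u\to u'$ if $u'$ arises from $u$ by deleting one occurrence of $w$. The relation $=_M$ is the equivalence relation generated by $\to$, and $\to$ is terminating because it shortens words. Two different occurrences of $w$ in a word $u$ cannot overlap, since their common part would be a suffix of the first and a prefix of the second, of length between $1$ and $N-1$. So $u=u_1wu_2wu_3$, and both deletions can be completed to $u_1u_2u_3$. Thus $\to$ is locally confluent. By Newman's lemma, each class of the equivalence relation generated by a terminating and locally confluent relation contains exactly one irreducible element.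
\end{proof}

An element $x\in M$ is \emph{right invertible} if $xy=1$ for some $y\in M$. These elements form a submonoid $R$ of $M$: if $xy=1$ and $x'y'=1$, then $xx'\,y'y=1$. The set $R$ is Diophantine by definition, and the next lemma shows that in $R$ no cancellation takes place.

\begin{lemma}\label{lem:R}
Let $w$ be unbordered.
\begin{itemize}
\item[(a)] If $x,y$ are irreducible words with $xy=_M1$, then $x=p_{i_1}\cdots p_{i_k}$ and $y=s_{i_k}\cdots s_{i_1}$ for some $k\ge0$ and some indices $i_1,\dots,i_k$.
\item[(b)] Every word in $\{p_1,\dots,p_{N-1}\}^*$ is irreducible.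
\item[(c)] The irreducible words that represent elements of $R$ are exactly the words in $\{p_1,\dots,p_{N-1}\}^*$, and the irreducible word of a product of elements of $R$ is the concatenation of their irreducible words.
\end{itemize}
\end{lemma}

\begin{proof}
(a) We use induction on $|xy|$. If $xy=\varepsilon$, take $k=0$. Otherwise $xy$ is not the irreducible representative $\varepsilon$ of $1$, so it contains $w$. As $x$ and $y$ do not, the occurrence straddles the two words: $x=x'p_i$ and $y=s_iy'$ for some $i$. Then $x',y'$ are irreducible and $x'y'=_M1$, and the induction hypothesis applies to them.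

(b) Suppose that $w$ occurs in a product of words $p_i$, with its last letter in the factor $p_j$. Since $|p_j|<N$, the occurrence starts before this factor. The part of it that lies in $p_j$ is then a nonempty prefix of $p_j$, hence a proper prefix of $w$, and also a suffix of $w$. This is a border.

(c) The irreducible word of an element of $R$ lies in $\{p_1,\dots,p_{N-1}\}^*$ by (a). Conversely, each $p_i$ is right invertible, so such a word represents an element of $R$, and it is irreducible by (b). A concatenation of such words is again such a word.
\end{proof}

From now on, when $w$ is unbordered, we identify each element of $R$ with its irreducible word. Then $R$ is a submonoid both of $M$ and of $A^*$: two products of elements of $R$ are equal in $M$ if and only if they are the same word. A word is \emph{primitive} if it is nonempty and not of the form $\varrho^i$ with $\varrho\in A^*$, $i\ge2$.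

\begin{lemma}\label{lem:powers}
Let $w$ be unbordered, and let $r,c\in R$ with $r$ primitive. Then $cr=rc$ in $M$ if and only if $c=r^l$ for some $l\in\mathbb N$.
\end{lemma}

\begin{proof}
If $cr=rc$ in $M$, then $cr=rc$ as words. Commuting words are powers of a common word. (By induction on $|uv|$: if $uv=vu$ with $0<|u|\le|v|$, then $v=uv'$ and $uv'=v'u$.) So $r=\varrho^i$ and $c=\varrho^l$, and $i=1$ because $r$ is primitive.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:unbordered}]
\emph{Units.} Suppose that $w$ has a border $\beta$, say $w=\beta s=p\beta$. Then $\beta$ has a right and a left inverse, so it is a unit. Inserting or deleting $w$ preserves length modulo $N$, so a word equal to $1$ in $M$ has length divisible by $N$. As $0<|\beta|<N$, the unit $\beta$ is not $1$.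

Now let $w$ be unbordered, and suppose that $xy=_M1$ and $yx=_M1$ with $x,y$ irreducible and $x\ne\varepsilon$. Lemma~\ref{lem:R}(a), applied to both products, gives
\[
x=p_{i_1}\cdots p_{i_k}=s_{j_l}\cdots s_{j_1},\qquad y=s_{i_k}\cdots s_{i_1}=p_{j_1}\cdots p_{j_l},
\]
with $k,l\ge1$. Put $i=i_1$ and $j=j_l$. Then $x$ begins with both $p_i$ and $s_j$, and $y$ ends with both $s_i$ and $p_j$. If $i+j\ge N$, then $|s_j|=N-j\le|p_i|$, so $s_j$ is a prefix of $p_i$ and hence a border of $w$. If $i+j<N$, then $|p_j|<N-i=|s_i|$, so $p_j$ is a suffix of $s_i$ and hence a border of $w$. Both cases are impossible, so $U(M)$ is trivial.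

\emph{The words equal to $1$.} Let $w=c_1\cdots c_N$ with $c_i\in A$, still unbordered, and let $D$ be the language generated from the nonterminal $\Delta$ by
\[
\Delta\to\varepsilon\ \mid\ c_1\Delta\,c_2\Delta\cdots c_N\Delta .
\]
Each nonempty $d\in D$ has the form $c_1d_1\cdots c_Nd_N$ with shorter words $d_i\in D$, and we argue by induction on $|d|$ three times. First, $d=_M1$, since all $d_i=_M1$. Second, $dd'\in D$ for all $d'\in D$, since $dd'=c_1d_1\cdots c_N(d_Nd')$ and $d_Nd'\in D$. Third, inserting $w$ anywhere in $d$ gives a word of $D$. Indeed $w\in D$, which settles $d=\varepsilon$; an insertion at the very beginning of $d$ gives $wd\in D$ by the second statement; and every other insertion point lies inside or at an end of some $d_i$. By Lemma~\ref{lem:nf} every word equal to $1$ arises from $\varepsilon$ by insertions of $w$. Hence $D=\{d\in A^*: d=_M1\}$.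

\emph{Property \emph{(P2)}.} We claim that $u=_Mv$ if and only if there are letters $e_1,\dots,e_k$, $k\ge0$, such that both $u$ and $v$ lie in $L=De_1De_2\cdots e_kD$. If they do, both equal $e_1\cdots e_k$ in $M$. Conversely, let $e_1\cdots e_k$ be the common irreducible word of $u$ and $v$. It lies in $L$ because $\varepsilon\in D$, and both $u$ and $v$ arise from it by insertions of $w$. The language $L$ is closed under these, because every insertion point of $d_0e_1d_1\cdots e_kd_k$ lies inside or at an end of some $d_i$. This proves the claim.

Let $\overline\Delta\to\varepsilon\mid\overline\Delta c_N\cdots\overline\Delta c_2\overline\Delta c_1$ generate the reversals of the words of $D$, and add a start symbol $S$ with the rules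
\[
S\to\Delta\,e\,S\,e\,\overline\Delta\quad(e\in A),\qquad S\to\Delta\#\overline\Delta .
\]
This context-free grammar generates the words
\[
d_0e_1d_1\cdots e_kd_k\,\#\,(d'_0e_1d'_1\cdots e_kd'_k)^{\mathrm{rev}}\qquad(d_i,d'_i\in D),
\]
which by the claim form the language $W=\{u\#v^{\mathrm{rev}}:u=_Mv\}$.

\emph{Property \emph{(P3)}.} Take $K=A^*$. The word $u\#v\#t^{\mathrm{rev}}$ belongs to the multiplication table if and only if $uv\#t^{\mathrm{rev}}\in W$, so the table arises from $W$ by inserting one more marker before $\#$. Formally, let $\diamond$ be a new symbol and $\eta$ the homomorphism that erases $\diamond$ and fixes all other symbols. The table is the image of $\eta^{-1}(W)\cap A^*{\diamond}A^*\#A^*$ under the homomorphism that replaces $\diamond$ by $\#$. Context-free languages are closed under inverse homomorphisms, intersection with regular languages and homomorphisms.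
\end{proof}

\section{The idea for $w=aabb$}\label{sec:aabb}

In this section $M=\mathrm{Mon}\langle a,b\mid aabb=1\rangle$. The proper prefixes and suffixes of $aabb$ are
\[
p_1=a,\quad p_2=aa,\quad p_3=aab;\qquad s_1=abb,\quad s_2=bb,\quad s_3=b .
\]
No $p_i$ equals an $s_j$, so $aabb$ is unbordered, and $R=\{a,aa,aab\}^*=\{x,z\}^*$ with $x=a$ and $z=aab$. Put $\delta=xz=aaab$. The feature that the bicyclic monoid lacks is that two different elements of $R$ have the same right inverse:
\begin{equation}\label{eq:bb}
x^2\,bb=aabb=1,\qquad z^2\,bb=aab\,(aabb)\,b=aabb=1 .
\end{equation}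

\subsection*{Where a product of numbers appears}
We encode $k\in\mathbb N$ by $x^k$. By Lemma~\ref{lem:powers} the codes are the elements $v\in R$ with $vx=xv$, and addition is the equation $x^kx^l=x^{k+l}$. To reach (P4) we need multiplication. The word $x^{2k}\delta=a^{2k+3}b$ contains only one $b$, so it is primitive, and again by Lemma~\ref{lem:powers} a commutation equation with parameter $x^k$ describes the set of its powers
\[
c=(x^{2k}\delta)^l,\qquad l\in\mathbb N .
\]
Such a power contains $kl$ blocks $x^2$. If they could be collected at the front, $c$ would become $c'=x^{2kl}\delta^l$, from which $kl$ and $l$ can be read off. In $M$ they cannot: for $k\ge1$ and $l\ge2$, $c$ and $c'$ are different words in $R$. In a group they can. Let $\varphi$ be a homomorphism from $M$ to a group. By \eqref{eq:bb}, $\varphi(x)^2=\varphi(bb)^{-1}=\varphi(z)^2$. This element commutes with $\varphi(x)$ and $\varphi(z)$, so $\varphi(c)=\varphi(c')$. What we need is a system of equations over $M$ that sees group images.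

\subsection*{Common right inverses, and why they are not enough}
The natural attempt is to ask for a common right inverse: the equations $cy=c'y=1$ force $\varphi(c)=\varphi(y)^{-1}=\varphi(c')$. This relation is too fine, and it is not transitive. By Lemma~\ref{lem:R}(a), the irreducible words of the right inverses of an element of $R$ come from its factorizations into $p_1,p_2,p_3$, and in such a factorization each $b$ is the end of a factor $aab$. So $xz^2=p_1p_3p_3$ has the single right inverse $s_3s_3s_1=bbabb$, and $z^2x=p_3p_3p_1$ has the single right inverse $s_1s_3s_3=abbbb$. The element $x^3=p_1p_1p_1=p_1p_2=p_2p_1$ has the three right inverses $(abb)^3$, $s_2s_1=bbabb$ and $s_1s_2=abbbb$. Thus $x^3$ shares a right inverse with $xz^2$ and one with $z^2x$, but $xz^2$ and $z^2x$ share none.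

The same failure occurs for the pairs $c,c'$ above. Take $k=1$, $l=3$. The irreducible word of a right inverse of $c=(x^3z)^3$ begins with $b$, then one of the three right inverses of $x^3$, then $b$; so it begins with $babba$, $bbb$ or $babbbb$. For $c'=x^6\delta^3=a^7\cdot aab\cdot a\cdot aab\cdot a\cdot aab$ it begins with $s_3s_1s_3s_1=babbbabb$. These are incompatible.

One can pass from $c$ to $c'$ by a chain of elements in which neighbors have a common right inverse, but a fixed system has a bounded number of variables, and we have no bound on the length of the chain.

\subsection*{Telescoping}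
A whole chain fits into three variables. For the chain $xz^2,\ x^3,\ z^2x$ multiply all terms but the last, all terms but the first, and the common right inverses in reverse order:
\[
g=xz^2\cdot x^3,\qquad h=x^3\cdot z^2x,\qquad y=abbbb\cdot bbabb .
\]
Then $gy=xz^2\,(x^3\,abbbb)\,bbabb=xz^2\,bbabb=1$ and $hy=x^3\,(z^2x\,abbbb)\,bbabb=x^3\,bbabb=1$, while $xz^2\cdot h=g\cdot z^2x$, both sides being the product of all three terms. Conversely, equations $gy=hy=1$ and $ch=gc'$ give $\varphi(g)=\varphi(h)$, hence $\varphi(c')=\varphi(g)^{-1}\varphi(c)\varphi(g)$. We have bought a bounded number of variables at the price of learning only that $\varphi(c)$ and $\varphi(c')$ are conjugate.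

\subsection*{A group image in which conjugacy suffices}
It remains to find one group image in which the conjugacy class of $x^{2p}\delta^q$ determines $p$ and $q$. This requirement explains the choice $\delta=xz$: with $z$ in place of $\delta$ it would fail, since $z^2$ and $x^2$ have the same image in every group. Let $G$ be the group, under composition, of the bijections of $\mathbb Z^2$ of the form $(s,t)\mapsto(s+i,\epsilon t+j)$ with $i,j\in\mathbb Z$ and $\epsilon=\pm1$. Define
\[
\rho(a)\colon(s,t)\mapsto(s+1,-t),\qquad \rho(b)\colon(s,t)\mapsto(s-1,1-t),
\]
and $\rho(uv)=\rho(u)\circ\rho(v)$. Both maps are glide reflections, so their squares are translations: $\rho(aa)$ by $(2,0)$ and $\rho(bb)$ by $(-2,0)$. Hence $\rho(aabb)$ is the identity, and $\rho$ is a homomorphism $M\to G$.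

\begin{lemma}\label{lem:rho}
Let $k,l,p,q\in\mathbb N$. If $\rho\bigl((x^{2k}\delta)^l\bigr)$ and $\rho(x^{2p}\delta^q)$ are conjugate in $G$, then $q=l$ and $p=kl$.
\end{lemma}

\begin{proof}
We have $\rho(z)=\rho(aa)\circ\rho(b)\colon(s,t)\mapsto(s+1,1-t)$, so $\rho(\delta)=\rho(a)\circ\rho(z)$ is the translation by $(2,-1)$. Therefore $\rho\bigl((x^{2k}\delta)^l\bigr)$ is the translation by $(2l(k+1),-l)$ and $\rho(x^{2p}\delta^q)$ is the translation by $(2p+2q,-q)$. Let $\zeta\colon(s,t)\mapsto(s+i,\epsilon t+j)$, with inverse $(s,t)\mapsto(s-i,\epsilon(t-j))$, and let $\tau$ be the translation by $(\alpha,\beta)$. Then $\zeta^{-1}\tau\zeta$ sends $(s,t)$ to $\zeta^{-1}(s+i+\alpha,\epsilon t+j+\beta)=(s+\alpha,t+\epsilon\beta)$. So conjugacy gives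
\[
(2p+2q,\,-q)=(2l(k+1),\,-\epsilon l)\quad\text{with }\epsilon=\pm1 .
\]
Since $q,l\ge0$, the second coordinate gives $q=l$, and then the first gives $p=kl$.
\end{proof}

\section{Multiplication from conjugacy}\label{sec:mult}

We now carry out the plan in a form that serves both theorems. For elements $c,c'$ of a monoid $M$ write
\begin{itemize}
\item $c\sim c'$ if $cy=c'y=1$ for some $y\in M$;
\item $c\approx c'$ if there is a chain $c=c_0\sim c_1\sim\dots\sim c_r=c'$ with $r\ge1$;
\item $c\triangleright c'$ if $gy=hy=1$ and $ch=gc'$ for some $g,h,y\in M$.
\end{itemize}
The relations $\sim$ and $\triangleright$ are Diophantine by their form. The point of the next lemma is that $\triangleright$ lies between $\approx$ and conjugacy in group images.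

\begin{lemma}\label{lem:telescope}
Let $M$ be a monoid and $R$ its submonoid of right-invertible elements.
\begin{itemize}
\item[(a)] The relation $\approx$ is a congruence on $R$.
\item[(b)] If $c\approx c'$, then $c\triangleright c'$.
\item[(c)] If $c\triangleright c'$ and $\varphi\colon M\to G$ is a homomorphism to a group, then $\varphi(c)$ and $\varphi(c')$ are conjugate in $G$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) The relation $\sim$ relates only elements of $R$, and it is reflexive and symmetric on $R$; so its transitive closure $\approx$ is an equivalence relation on $R$. Let $cy=c'y=1$, and let $\alpha,\beta\in R$ have right inverses $\alpha',\beta'$. Then $\alpha c\beta\cdot\beta'y\alpha'=\alpha cy\alpha'=\alpha\alpha'=1$, and the same computation holds with $c'$ in place of $c$. Thus $\alpha c\beta\sim\alpha c'\beta$, and multiplying a chain term by term shows that $\approx$ is compatible with multiplication in $R$.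

(b) Let $c=c_0,\dots,c_r=c'$ with $c_{i-1}y_i=c_iy_i=1$ for $1\le i\le r$. Put
\[
g=c_0c_1\cdots c_{r-1},\qquad h=c_1c_2\cdots c_r,\qquad y=y_ry_{r-1}\cdots y_1 .
\]
In $gy=c_0\cdots c_{r-1}\,y_r\cdots y_1$ the pairs $c_{i-1}y_i$ cancel from the middle outward, for $i=r,r-1,\dots,1$, so $gy=1$. In $hy$ the pairs $c_iy_i$ cancel in the same order, so $hy=1$. Finally $ch=c_0c_1\cdots c_r=gc'$.

(c) We have $\varphi(g)=\varphi(y)^{-1}=\varphi(h)$. Calling this element $\zeta$, we get $\varphi(c)\zeta=\zeta\varphi(c')$.
\end{proof}

We use the theorem of Davis, Putnam, Robinson and Matiyasevich (DPRM) in the following form: for every c.e.\ set $S\subseteq\mathbb N^r$ there are polynomials $P,Q$ in $r+s$ variables with coefficients in $\mathbb N$ such that $\mathbf k\in S$ if and only if $P(\mathbf k,\mathbf j)=Q(\mathbf k,\mathbf j)$ for some $\mathbf j\in\mathbb N^s$.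

\begin{proposition}\label{prop:criterion}
Let $w\in A^+$ be unbordered and $M=\mathrm{Mon}\langle A\mid w=1\rangle$. Let $m,n\ge1$ and $x,z,y_0\in M$ with $x^my_0=z^ny_0=1$, so that $x,z\in R$, and put $\delta=xz$. Assume:
\begin{itemize}
\item[(H1)] the words $x$ and $x^{mk}\delta$ $(k\in\mathbb N)$ are primitive;
\item[(H2)] there is a homomorphism $\varphi\colon M\to G$ to a group such that, for $k,l,p,q\in\mathbb N$, conjugacy of $\varphi\bigl((x^{mk}\delta)^l\bigr)$ and $\varphi(x^{mp}\delta^q)$ in $G$ implies $q=l$ and $p=kl$.
\end{itemize}
Then, for $S\subseteq\mathbb N^r$, the set $x^S$ is Diophantine in $M$ if and only if $S$ is c.e. There is a finite system $\Sigma(v)$ such that it is undecidable, given $k$, whether $\Sigma(x^k)$ has a solution, and $M$ has \emph{(P4)}.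
\end{proposition}

\begin{proof}
\emph{Numbers.} By (H1) and Lemma~\ref{lem:powers}, the set $x^{\mathbb N}=\{x^k:k\in\mathbb N\}$ consists of the $v\in R$ with $vx=xv$, so it is Diophantine. The words $x$ and $\delta$ are nonempty and multiplication in $R$ is concatenation, so $k\mapsto x^k$ and $l\mapsto\delta^l$ are injective. In particular $x^ix^j=x^p$ if and only if $i+j=p$.

\emph{The key relation.} Let $\Phi(v,u,d)$ say that the following system has a solution in the remaining variables $c,\hat c,\hat d,g,h,y$:
\begin{equation}\label{eq:Phi}
\begin{gathered}
c\hat c=1,\qquad c\,(v^m\delta)=(v^m\delta)\,c,\qquad d\hat d=1,\qquad d\delta=\delta d,\\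
gy=1,\qquad hy=1,\qquad ch=g\,u^md .
\end{gathered}
\end{equation}
The second line says that $c\triangleright u^md$. The equations $c\hat c=1$ and $d\hat d=1$ place $c$ and $d$ in $R$, where Lemma~\ref{lem:powers} applies. We claim that for $k,p\in\mathbb N$ and $d\in M$,
\begin{equation}\label{eq:claim}
\Phi(x^k,x^p,d)\iff d=\delta^l\text{ for some }l\in\mathbb N\text{ with }p=kl .
\end{equation}

Suppose that $\Phi(x^k,x^p,d)$ holds. By (H1) and Lemma~\ref{lem:powers}, applied to $x^{mk}\delta$ and to $\delta=x^0\delta$, the first line of \eqref{eq:Phi} gives $c=(x^{mk}\delta)^l$ and $d=\delta^q$ with $l,q\in\mathbb N$. By Lemma~\ref{lem:telescope}(c), $\varphi(c)$ is conjugate to $\varphi(x^{mp}\delta^q)$. By (H2), $q=l$ and $p=kl$.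

Conversely, let $d=\delta^l$ and $p=kl$, and put $c=(x^{mk}\delta)^l$. Then $c,d\in R$ and the first line of \eqref{eq:Phi} can be satisfied. The hypothesis $x^my_0=z^ny_0=1$ says that $x^m\sim z^n$. So in the monoid $R/{\approx}$ of Lemma~\ref{lem:telescope}(a) the class of $x^m$ commutes with that of $z$, because $zx^m\approx z^{n+1}\approx x^mz$, and it commutes with that of $x$. Hence $(x^{mk}\delta)^l\approx x^{mkl}\delta^l=(x^p)^md$, and Lemma~\ref{lem:telescope}(b) supplies $g,h,y$. This proves \eqref{eq:claim}.

\emph{Multiplication.} The relation $\Phi$ carries the second factor as an exponent of $\delta$, and it also converts between the two encodings: by \eqref{eq:claim} with $k=1$, $\Phi(x,x^j,d)$ holds if and only if $d=\delta^j$. Therefore, for $i,j,p\in\mathbb N$,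
\[
p=ij\iff\exists d\ \bigl(\Phi(x^i,x^p,d)\text{ and }\Phi(x,x^j,d)\bigr).
\]
Indeed, if $p=ij$ take $d=\delta^j$. Conversely, the right side gives $d=\delta^l=\delta^j$ with $p=il$, and $l=j$ by injectivity.

\emph{From c.e.\ to Diophantine.} Let $S\subseteq\mathbb N^r$ be c.e., with $P,Q$ as in DPRM. Introducing a new variable for each subexpression of $P$ and $Q$, rewrite $P=Q$ as a finite system of conditions of the forms $\nu=\kappa$ with $\kappa\in\mathbb N$, $\nu=\nu'$, $\nu+\nu'=\nu''$ and $\nu\nu'=\nu''$. For each variable $\nu$ take a variable $v_\nu$ over $M$, with the equations that force $v_\nu\in x^{\mathbb N}$. Translate the four forms into $v_\nu=x^\kappa$, $v_\nu=v_{\nu'}$, $v_\nu v_{\nu'}=v_{\nu''}$ and the two copies of \eqref{eq:Phi} displayed above, each with its own auxiliary variables. The projection of the solution set to the variables that correspond to $\mathbf k$ is $x^S$.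

\emph{From Diophantine to c.e.} Let $x^S$ be the projection of the solution set of a system. By injectivity, $\mathbf k\in S$ if and only if $(x^{k_1},\dots,x^{k_r})\in x^S$. Given $\mathbf k$, run through all tuples of words for the other variables and test the equations, which is possible by Lemma~\ref{lem:nf}. This procedure halts exactly when $\mathbf k\in S$.

\emph{Undecidability.} Take a c.e.\ set $S\subseteq\mathbb N$ that is not computable, and a system $\Sigma(v)$ that defines $x^S$. Then $\Sigma(x^k)$ has a solution if and only if $k\in S$, and $\Sigma(x^k)$ is computable from $k$. An algorithm for these systems, and a fortiori one for the Diophantine problem, would compute $S$.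
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
The word $aabb$ is unbordered, so Proposition~\ref{prop:unbordered} gives (P1)--(P3). Apply Proposition~\ref{prop:criterion} with $m=n=2$, $x=a$, $z=aab$ and $y_0=bb$, which is allowed by \eqref{eq:bb}. Hypothesis (H1) holds because $a$ is a letter and $x^{2k}\delta=a^{2k+3}b$ contains exactly one $b$; hypothesis (H2) is Lemma~\ref{lem:rho}.
\end{proof}

\section{The groups $\Gamma_{m,n}$}\label{sec:gamma}

In general, $x$ and $z$ are not given as explicit words, and there is no picture in the plane. Under the hypotheses of Theorem~\ref{thm:B} both (H1) and (H2) come from the group $\Gamma=\Gamma_{m,n}$, with $m,n\ge2$. The element $T=X^m=Z^n$ commutes with $X$ and $Z$, so it is central, and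
\[
\Gamma/\langle T\rangle=\mathrm{Gp}\langle \bar X,\bar Z\mid \bar X^m=\bar Z^n=1\rangle=C_m*C_n ,
\]
the free product of the cyclic groups generated by $\bar X$ and $\bar Z$; we write $\bar g$ for the image of $g\in\Gamma$. There is also the homomorphism $\lambda\colon\Gamma\to\mathbb Z$ with $\lambda(X)=n$ and $\lambda(Z)=m$, well defined since $\lambda(X^m)=mn=\lambda(Z^n)$. These two images play the roles of the two coordinates in Lemma~\ref{lem:rho}: the free product counts the factors $XZ$, and $\lambda$ then counts the factors $T$.

We recall the facts on free products $G_1*G_2$ that we need; see \cite[\S4.1]{MKS} or \cite[Ch.~IV.1]{LS}. Each element is uniquely a product $g_1\cdots g_s$ of nontrivial \emph{syllables} that lie alternately in the two factors, and $s$ is its \emph{length}. It is \emph{cyclically reduced} if $s\le1$ or if $g_1$ and $g_s$ lie in different factors, that is, if $s\le1$ or $s$ is even.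
\begin{itemize}
\item[(F1)] Every element is conjugate to a cyclically reduced element.
\item[(F2)] Conjugate cyclically reduced elements have the same length.
\item[(F3)] Nontrivial elements of different factors are not conjugate.
\end{itemize}
If $g$ has even length $2s\ge2$, then $g^i$ has length $2si$ for $i\ge1$, since no syllables merge; so $g^i$ is cyclically reduced and $g$ has infinite order. With (F1) this gives, for finite factors:
\begin{itemize}
\item[(F4)] In $C_m*C_n$, an element of finite order is conjugate to an element of a factor, and an element of infinite order is conjugate to an element of even length at least $2$.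
\end{itemize}

\begin{lemma}\label{lem:gamma}
Let $m,n\ge2$ and $k,l,p,q\in\mathbb N$.
\begin{itemize}
\item[(a)] If $T^{kl}(XZ)^l$ and $T^p(XZ)^q$ are conjugate in $\Gamma$, then $q=l$ and $p=kl$.
\item[(b)] If $g\in\Gamma$, $i\ge1$ and $g^i=X$ or $g^i=T^kXZ$, then $i=1$.
\end{itemize}
\end{lemma}

\begin{proof}
Since $m,n\ge2$, both $\bar X$ and $\bar Z$ are nontrivial, so $(\bar X\bar Z)^l$ is cyclically reduced of length $2l$.

(a) The images $(\bar X\bar Z)^l$ and $(\bar X\bar Z)^q$ are conjugate, so $2l=2q$ by (F2). Conjugate elements have the same value under $\lambda$, so $mnkl+(m+n)l=mnp+(m+n)q$, and $p=kl$.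

(b) Let $g^i=X$. Then $\bar g^{\,i}=\bar X$, so $\bar g$ has finite order, and by (F4) $\bar g=\bar h\gamma\bar h^{-1}$ with $h\in\Gamma$ and $\gamma$ in a factor. The power $\gamma^i$ is conjugate to $\bar X\neq1$, so $\gamma\in\langle\bar X\rangle$ by (F3). Lifting to $\Gamma$, we get $g=hX^{e_0}h^{-1}T^j=hX^eh^{-1}$ with $e=e_0+mj\in\mathbb Z$. Then $n=\lambda(X)=i\lambda(g)=ien$, so $ie=1$ and $i=1$.

Let $g^i=T^kXZ$. Then $\bar g^{\,i}=\bar X\bar Z$ has infinite order, hence so has $\bar g$. By (F4), $\bar g$ is conjugate to an element of length $2s\ge2$, so $\bar X\bar Z$ is conjugate to a cyclically reduced element of length $2si$. By (F2), $2si=2$, so $i=1$.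
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Properties (P1)--(P3) hold by Proposition~\ref{prop:unbordered}; everything else follows from Proposition~\ref{prop:criterion} once (H1) and (H2) are verified. Put $\delta=xz$, so $\varphi(x^{mk}\delta)=T^kXZ$.

Let $r$ be the word $x$ or $x^{mk}\delta$, and suppose that $r=\varrho^i$ with $\varrho\in A^*$ and $i\ge1$. The word $\varrho$ represents an element of $M$, and $\varphi(\varrho)^i=\varphi(r)$ is $X$ or $T^kXZ$. So $i=1$ by Lemma~\ref{lem:gamma}(b). This also excludes $r=\varepsilon=\varepsilon^2$, and (H1) follows.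

Since $T$ is central, $\varphi\bigl((x^{mk}\delta)^l\bigr)=T^{kl}(XZ)^l$ and $\varphi(x^{mp}\delta^q)=T^p(XZ)^q$. So (H2) is Lemma~\ref{lem:gamma}(a).
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:family}]
(ii) We imitate the choice $x=a$, $z=aab$, $y_0=bb$. Put $x=u$, $z=u^mv^{n-1}$ and $y_0=v^n$. Then $x^my_0=u^mv^n=1$, and $zv=1$ gives $z^ny_0=z^nv^n=1$. The letters $e$ and $f$ are different, as $e$ occurs in $u$ and $f$ does not. Define $\varphi\colon A^*\to\Gamma_{m,n}$ by $e\mapsto X$, $f\mapsto Z^{-1}$, and all other letters to $1$. By the hypothesis on $e$ and $f$, $\varphi(u)=X$ and $\varphi(v)=Z^{-1}$. So $\varphi(u^mv^n)=X^mZ^{-n}=1$, and $\varphi$ induces a homomorphism on the monoid, with $\varphi(x)=X$ and $\varphi(z)=X^mZ^{-(n-1)}=Z^nZ^{-(n-1)}=Z$. Theorem~\ref{thm:B} applies.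

(i) A border of $a^mb^n$ would begin with $a$ and end with $b$. As a prefix that contains a $b$ it would contain all $m$ letters $a$, and as a suffix that contains an $a$ it would contain all $n$ letters $b$; so it would not be proper. Hence $a^mb^n$ is unbordered, and we are in case (ii) with $u=e=a$ and $v=f=b$. Here $x=a$, so Theorem~\ref{thm:B} also gives the statement on $a^S$.
\end{proof}

\begin{remark}\label{rem:mn}
The hypothesis $m,n\ge2$ enters only through Lemma~\ref{lem:gamma}. For $m=1$ part (a) fails: $\Gamma_{1,n}$ is cyclic, generated by $Z$, with $T=X=Z^n$, so $(XZ)^n=Z^{n(n+1)}=T^{n+1}$, which corresponds to $k=0$, $l=n$, $p=n+1$, $q=0$. For $m=n=1$ the conclusion of Theorem~\ref{thm:B} itself fails. In the bicyclic monoid take $x=z=a$, $y_0=b$, $\varphi(a)=X=Z$ and $\varphi(b)=X^{-1}$; all other hypotheses hold, but (P4) does not, by Example~\ref{ex:bicyclic}.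
\end{remark}

\begin{thebibliography}{9}

\bibitem{LS}
Lyndon and Schupp, \emph{Combinatorial Group Theory}.

\bibitem{MKS}
Magnus, Karrass and Solitar, \emph{Combinatorial Group Theory}.

\bibitem{NB}
Carl-Fredrik Nyberg-Brodda, \emph{A word-hyperbolic special monoid with undecidable Diophantine problem}, arXiv:2205.01056 (2022).

\end{thebibliography}
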